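# The error term of the alternative ECH capacities and lattice points near the symplectic ray

## 1. Symplectic classes, curves and capacities

Throughout, $(X,\omega)$ is a closed symplectic 4-manifold and $\mathcal J(X,\omega)$ is the set of $\omega$-compatible almost complex structures, that is, those $J$ for which $g=\omega(\cdot,J\cdot)$ is a Riemannian metric. This set is nonempty and connected, so $c=c_1(TX,\omega)$, the first Chern class of $(TX,J)$, does not depend on $J$. Put $K=-c$. Write
$$V=H^2(X;\mathbb R),\qquad L=\operatorname{im}\big(H^2(X;\mathbb Z)\to V\big),\qquad x\cdot y=\langle x\cup y,[X]\rangle .$$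
By Poincaré duality, $L$ is also second homology modulo torsion, so for $A\in L$ the number $\omega\cdot A$ is the integral of $\omega$ over $A$. The form is unimodular on $L$: every homomorphism $L\to\mathbb Z$ is $x\mapsto x\cdot A$ for a unique $A\in L$. The number $b_2^+$ is the largest dimension of a positive definite subspace of $V$. Set
$$\mathrm{vol}=\mathrm{vol}(X,\omega)=\tfrac12\int_X\omega\wedge\omega,\qquad\text{so}\qquad \omega\cdot\omega=2\,\mathrm{vol}>0 .$$
Every component of a closed symplectic 4-manifold has $b_2^+\ge 1$, because the symplectic class of that component has positive square. So $b_2^+=1$ forces $X$ to be connected. It also forces the form to be negative definite on $\omega^\perp\subset V$.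

**Example.** On $\mathbb{CP}^2$ with lines of area $a$: $L=\mathbb Zh$, $h\cdot h=1$, $[\omega]=ah$, $c=3h$, $\mathrm{vol}=a^2/2$. On $S^2\times S^2$ let $F_1,F_2$ be the classes of the two factors, with areas $a,b>0$. Then $F_1^2=F_2^2=0$ and $F_1\cdot F_2=1$, and $[\omega]=bF_1+aF_2$ because it must pair to $a$ with $F_1$ and to $b$ with $F_2$. Also $c=2F_1+2F_2$ and $\mathrm{vol}=ab$. Both manifolds have $b_2^+=1$.

**Definition (rational classes and $\rho$).** $(X,\omega)$ is *rational* if $\lambda[\omega]\in L$ for some real $\lambda>0$. A vector of $L$ is *primitive* if it is nonzero and is not $n$ times an element of $L$ for any integer $n\ge2$. The pseudonorm $\rho:V\to\mathbb R$ is $\rho(x)=0$ if no $\lambda x$ with $\lambda>0$ lies in $L$, $\rho(p)=1$ for $p$ primitive, and $\rho(tp)=t$ for $t>0$.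

Since a ray that meets $L\setminus\{0\}$ contains exactly one primitive vector, $\rho$ is well defined. Since $[\omega]\neq0$, we have $\rho([\omega])>0$ if and only if $(X,\omega)$ is rational.

**Example.** On $\mathbb{CP}^2$, $\rho([\omega])=a$. On $S^2\times S^2$, some $\lambda(b,a)$ is integral exactly when $a/b\in\mathbb Q$. If $a=tp$, $b=tq$ with $p,q$ coprime positive integers, then $[\omega]=t(qF_1+pF_2)$ and $\rho([\omega])=t$. If $a/b$ is irrational, $\rho([\omega])=0$.

**Definition (curves).** A *compact $J$-holomorphic curve* $C$ is a $J$-holomorphic map from a closed, possibly disconnected Riemann surface to $X$. (Nodal curves may be allowed; one normalizes them.) A connected curve $u$ is *somewhere injective* if there is a point $z$ of the domain with $du(z)\neq0$ and $u^{-1}(u(z))=\{z\}$.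

Two textbook facts: every non-constant connected curve is a somewhere injective curve composed with a branched cover, and a somewhere injective curve is determined by its image up to reparametrization. We call the image of a somewhere injective connected closed curve an *irreducible* curve, and that map its normalization.

**Example.** For the standard structure $J_0$ on $\mathbb{CP}^2$, a nonzero homogeneous polynomial of degree $d$ gives a curve of area at most $da$: take the normalizations of its irreducible components, each once.

**Definition (capacities and error term).** For an integer $k\ge0$,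
$$c_k^{\rm Alt}(X,\omega)=\sup_{J\in\mathcal J(X,\omega)}\ \sup_{x_1,\dots,x_k}\ \inf\Big\{\int_C\omega\Big\},$$
where $x_1,\dots,x_k$ are distinct points of $X$ and $C$ runs over the compact $J$-holomorphic curves that are non-constant on every component and pass through $x_1,\dots,x_k$. The error term is $e_k^{\rm Alt}=c_k^{\rm Alt}-\sqrt{4k\,\mathrm{vol}}$.

A curve through $k+1$ points passes through the first $k$, so $c_k^{\rm Alt}$ is nondecreasing in $k$.

**Definition (index).** For $A\in L$ put $I(A)=A\cdot A+c\cdot A$.

The class $c$ is characteristic ($A\cdot A\equiv c\cdot A$ mod $2$), so $I(A)$ is even. The number $\frac12I(A)$ plays the role of the number of points through which a curve in class $A$ can be made to pass.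

**Example.** On $\mathbb{CP}^2$, $I(dh)=d^2+3d$, and $\frac12(d^2+3d)$ is the dimension of the projective space of plane curves of degree $d$. On $S^2\times S^2$, $I(d_1F_1+d_2F_2)=2d_1d_2+2d_1+2d_2=2(d_1+1)(d_2+1)-2$.

**What is asked.** Gabriel Beiner, "The ECH and alternative ECH capacities of closed symplectic 4-manifolds", arXiv:2608.19042 (2026), shows that for $b_2^+=1$ the $c_k^{\rm Alt}$ are finite, that $c_k^{\rm Alt}(X,\omega)^2/(4k)\to\mathrm{vol}$, and that $e_k^{\rm Alt}$ is bounded. (We do not use these facts.) Does $e_k^{\rm Alt}$ converge, and what are its extreme limits? The conjecture is that it converges exactly when $(X,\omega)$ is not rational, with precise values for both limits. It is true. Put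
$$\gamma=\tfrac12\,[\omega]\cdot c,\qquad s_k=\sqrt{4k\,\mathrm{vol}}-\gamma,\qquad\text{so}\qquad e_k^{\rm Alt}=-\gamma+(c_k^{\rm Alt}-s_k).$$

**Theorem 1.** If $b_2^+(X)=1$, then
$$\liminf_{k\to\infty} e_k^{\rm Alt}=-\tfrac12[\omega]\cdot c_1(TX,\omega),\qquad \limsup_{k\to\infty} e_k^{\rm Alt}=-\tfrac12[\omega]\cdot c_1(TX,\omega)+\rho([\omega]).$$
In particular $e_k^{\rm Alt}$ converges if and only if $(X,\omega)$ is not rational.

**Theorem 2.** Let $b_2^+(X)=1$.

(a) For all large $k$,
$$\min\{\omega\cdot A: A\in L,\ I(A)\ge 2k,\ \omega\cdot A>0\}\le c_k^{\rm Alt}\le \min\{\omega\cdot A: A\in L,\ I(A)\ge 2k+b_1,\ \omega\cdot A>0\}.$$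
So if $b_1(X)=0$, then $c_k^{\rm Alt}=\min\{\omega\cdot A:A\in L,\ I(A)\ge2k,\ \omega\cdot A>0\}$ for all large $k$.

(b) If $(X,\omega)$ is rational and $t=\rho([\omega])$, then $e_k^{\rm Alt}$ is equidistributed for Lebesgue measure in $[-\gamma,-\gamma+t]$, and its set of accumulation points is this whole interval. Moreover $-\gamma-O(k^{-1/2})\le e_k^{\rm Alt}\le-\gamma+t+O(k^{-1/2})$.

(c) In all cases $\frac1N\sum_{k\le N}e_k^{\rm Alt}\to-\gamma+\frac12\rho([\omega])$.

The numbers $e_k^{\rm Alt}$ need not lie in the interval of (b). There, equidistribution means $\frac1N\sum_{k\le N}f(e_k^{\rm Alt})\to\frac1t\int_{-\gamma}^{-\gamma+t}f$ for every continuous $f:\mathbb R\to\mathbb R$.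

## 2. The projective plane and products of two spheres by hand

Propositions 1 and 2 below show that for these two manifolds
$$c_k^{\rm Alt}=\min\{\omega\cdot A: A\in L,\ I(A)\ge2k,\ \omega\cdot A>0\}\qquad\text{for every }k\ge1 .$$
(They have $b_1=0$, and $\omega\cdot K<0$, so Proposition 2 applies to every $A$ in this set.) Granting that, Theorem 1 becomes arithmetic.

**The plane, $a=1$.** Here $c_k^{\rm Alt}=\min\{d\ge1:d^2+3d\ge2k\}$ and $e_k^{\rm Alt}=c_k^{\rm Alt}-\sqrt{2k}$. While $c_k^{\rm Alt}$ stays constant, $e_k^{\rm Alt}$ decreases. At the last $k$ with value $d$, $2k=d^2+3d$ and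
$$e_k^{\rm Alt}=d-\sqrt{d^2+3d}\ \longrightarrow\ -\tfrac32 .$$
At the next $k$, $2k=d^2+3d+2=(d+\frac32)^2-\frac14$, the capacity is $d+1$, and $e_k^{\rm Alt}\to-\frac12$. This agrees with $\gamma=\frac32$ and $\rho=1$.

**Products.** Substitute $p=d_1+1$, $q=d_2+1$. The condition $I(A)\ge2k$ becomes $pq\ge k+1$, and $\omega\cdot A=pa+qb-(a+b)$. Since $pq>0$ and $pa+qb>0$, both $p$ and $q$ are positive. So
$$c_k^{\rm Alt}=\min\{pa+qb:\ p,q\ge 1,\ pq\ge k+1,\ pa+qb>a+b\}-(a+b),\qquad \gamma=a+b .$$
For $k\ge1$ the condition $pa+qb>a+b$ is automatic. If $a=b=1$, the largest $pq$ with $p+q=n$ is $\lfloor n^2/4\rfloor$, and $\lfloor n^2/4\rfloor\ge k+1$ means $n\ge2\sqrt{k+1}$. Hence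
$$e_k^{\rm Alt}=\lceil2\sqrt{k+1}\,\rceil-2\sqrt k-2 .$$
Along $k+1=j^2$ this tends to $-2$, and along $k+1=j^2+1$ it tends to $-1$. Since $\lceil y\rceil-y\in[0,1)$ and $2\sqrt{k+1}-2\sqrt k\to0$, these are the extreme limits, as predicted by $\gamma=2$, $\rho=1$.

For general $a,b$ use the identity
$$4ab\,pq=(pa+qb)^2-(pa-qb)^2 .$$
It gives $pa+qb\ge2\sqrt{ab(k+1)}$, hence the bound $e_k^{\rm Alt}\ge-\gamma$. To come close to it we need integers $p,q$ for which $pa+qb$ is barely above $2\sqrt{abk}$ *and* $|pa-qb|$ stays bounded. If $a/b$ is rational, $pa+qb$ moves in steps of $t$. If $a/b$ is irrational, there are no steps. This is the entire arithmetic mechanism of the theorem. The other half is geometric: the classes with $I(A)\ge2k$ must really contain curves, for every $J$.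

## 3. Completing the square

The identity of the last example generalizes. Assume $b_2^+=1$ from now on. Put $v_A=A+\frac c2$. Then
$$I(A)=v_A\cdot v_A-\tfrac{c^2}{4}. \tag{1}$$
Let $P:V\to\omega^\perp$ be the orthogonal projection, and put $\|x\|^2=-x\cdot x$ for $x\in\omega^\perp$. This is a Euclidean norm, because $\omega^\perp$ is negative definite. From $v=\frac{\omega\cdot v}{\omega\cdot\omega}\,\omega+Pv$,
$$v^2=\frac{(\omega\cdot v)^2}{2\,\mathrm{vol}}-\|Pv\|^2 . \tag{2}$$
Also $\omega\cdot v_A=\omega\cdot A+\gamma$.

**Example.** On $S^2\times S^2$, $v_A=pF_1+qF_2$, $\omega\cdot v_A=pa+qb$, and (2) reads $2pq=\frac{(pa+qb)^2}{2ab}-\frac{(pa-qb)^2}{2ab}$.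

## 4. The lower bound: generic curves obey the index

**Proposition 1.** For $k\ge1$, $\ c_k^{\rm Alt}\ge\inf\{\omega\cdot A: A\in L,\ I(A)\ge2k,\ \omega\cdot A>0\}$.

*Proof.* We may choose one $J$ and one set of points.

**Step 1: choosing $J$ and the points.** This step makes every somewhere injective curve through some of the points have enough index. By the standard transversality theorem (Wendl, *Holomorphic Curves in Low Dimensions*, LNM 2216, Ch. 2; McDuff–Salamon, *J-holomorphic Curves and Symplectic Topology*, Ch. 3), for generic $J\in\mathcal J(X,\omega)$ and all $g,m,A$, the moduli space $\mathcal M^*_{g,m}(A;J)$ of somewhere injective connected curves of genus $g$ in class $A$ with $m$ marked points is a smooth second countable manifold of dimension $2g-2+2c\cdot A+2m$, with a smooth evaluation map $\mathrm{ev}$ to $X^m$. Fix such a $J$.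

The manifold $X^m$ has dimension $4m$. If $2g-2+2c\cdot A+2m<4m$, then by Sard's theorem the image of $\mathrm{ev}$ has measure zero in $X^m$, and so does the set of $k$-tuples having a given ordered $m$-subtuple in that image. There are countably many $(g,m,A)$ and finitely many subtuples. So we may choose distinct $x_1,\dots,x_k$ such that no subtuple lies in such an image. Therefore every somewhere injective curve $u$ of genus $g$ through $m\ge0$ of the points satisfies
$$2g-2+2c\cdot[u]\ge2m .$$
(For $m=0$ this says that a nonempty manifold has dimension at least $0$.)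

**Step 2: from dimension to $I$.** The adjunction formula (McDuff, Micallef–White) gives $[u]^2-c\cdot[u]=2g-2+2\delta$ with $\delta\ge0$. Adding $2c\cdot[u]$,
$$I([u])=2g-2+2\delta+2c\cdot[u]\ge2m .$$

**Step 3: assembling an arbitrary curve.** Let $C$ be a $J$-curve through $x_1,\dots,x_k$, non-constant on each component. Its image is a union of distinct irreducible curves $C_1,\dots,C_l$. Put $A=\sum_i[C_i]$. Each $C_i$ is covered with some degree at least $1$, and $\omega\cdot[C_i]>0$, so $\int_C\omega\ge\omega\cdot A$. Assign each $x_j$ to one $C_i$ containing it, and let $m_i$ be the number of points assigned to $C_i$, so $\sum m_i=k$. Distinct irreducible curves have $C_i\cdot C_j\ge0$ by positivity of intersections. Hence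
$$I(A)=\sum_iI([C_i])+2\sum_{i<j}C_i\cdot C_j\ \ge\ \sum_i2m_i=2k .$$
Since $k\ge1$, $C$ is nonempty and $\omega\cdot A>0$. So for this $J$ and these points the infimum in the definition of $c_k^{\rm Alt}$ is at least the stated one. $\square$

**Corollary 1.** There is $k_1$ such that for $k\ge k_1$ every $A\in L$ with $I(A)\ge2k$ and $\omega\cdot A>0$ satisfies
$$\omega\cdot A\ \ge\ \ell_k:=-\gamma+\sqrt{2\,\mathrm{vol}\,(2k+c^2/4)}=s_k+O(k^{-1/2}). \tag{3}$$
Hence $c_k^{\rm Alt}\ge\ell_k$ for these $k$, and $\liminf e_k^{\rm Alt}\ge-\gamma$.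

*Proof.* By (1), $v_A^2\ge2k+c^2/4$, which is positive for large $k$. By (2), $|\omega\cdot v_A|\ge\sqrt{2\,\mathrm{vol}(2k+c^2/4)}$. On the other hand $\omega\cdot v_A=\omega\cdot A+\gamma>\gamma$, which excludes the negative sign once the square root exceeds $|\gamma|$. So $\omega\cdot A+\gamma\ge\sqrt{2\,\mathrm{vol}(2k+c^2/4)}$. The expansion of $\ell_k$ follows from $\sqrt{y+O(1)}=\sqrt y+O(y^{-1/2})$. Finally use Proposition 1 and $e_k^{\rm Alt}=-\gamma+(c_k^{\rm Alt}-s_k)$. $\square$

## 5. Linear systems, and what replaces them when $J$ is not integrable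

For the upper bound we need the following.

**Proposition 2.** Let $A\in L$ with $\omega\cdot A>\max(0,\omega\cdot K)$ and $I(A)\ge2k+b_1(X)$. For every $J\in\mathcal J(X,\omega)$ and all distinct $x_1,\dots,x_k$ there is a compact $J$-holomorphic curve $C$, non-constant on each component, through $x_1,\dots,x_k$, with $\int_C\omega\le\omega\cdot A$. Hence $c_k^{\rm Alt}\le\omega\cdot A$.

The first thing to try is linear algebra. On $\mathbb{CP}^2$ with $J_0$, the polynomials of degree $d$ form a vector space of dimension $\frac12(d^2+3d)+1$. Vanishing at a point is one linear condition, so there is a curve of degree $d$ through any $m=\frac12(d^2+3d)=\frac12I(dh)$ points.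

With $b_1>0$ the same argument loses $\frac12b_1$. Take $X=\Sigma\times S^2$ with $\Sigma$ an elliptic curve, $S=\mathrm{pt}\times S^2$, $T=\Sigma\times\mathrm{pt}$, and $A=pS+qT$ with $p\ge1$, $q\ge0$. Since $c\cdot S=2$ and $c\cdot T=0$, $I(A)=2pq+2p=2p(q+1)$. The holomorphic line bundles with this class are $M\boxtimes\mathcal O(q)$ with $\deg M=p$. Each has a space of sections of dimension $p(q+1)$. So for each *fixed* $M$ there is a curve through any
$$m=p(q+1)-1=\tfrac12\big(I(A)-b_1\big)$$
points.

This breaks down at a definite place. It bounds the infimum for one integrable $J$, while $c_k^{\rm Alt}$ is a supremum over all $J$, and for non-integrable $J$ there is no vector space of sections. What survives is topology. Phrase the linear algebra thus: on $\mathbb{CP}^m$ the $m$ evaluations are sections of line bundles with first Chern class $\pm h$, where $h$ is the generator, and $h^m\ne0$ forces a common zero. For an arbitrary $J$ we shall find this $\mathbb{CP}^m$ inside a Seiberg–Witten moduli space. It appears as the link of a reducible solution when a perturbation parameter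 crosses a wall. On one side of the wall there are no solutions at all, so the solutions with $m$ prescribed zeros must be on the other side. Letting the perturbation go to infinity, Taubes' theorem turns the zero sets into $J$-curves through the $m$ points. Fixing $M$ in the elliptic example corresponds to fixing the holonomy of the connection.

## 6. The Seiberg–Witten equations for a fixed $J$

Fix $J$ and $g=\omega(\cdot,J\cdot)$. Then $\omega$ is self-dual and harmonic, with $\omega\wedge\omega=2\,d\mathrm{vol}_g$. Since $b_2^+=1$, it spans the harmonic self-dual forms. Consequently the image of $d^+:\Omega^1\to\Omega^+$ is exactly the $L^2$-orthogonal complement of $\omega$ in $\Omega^+$.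

**Spinors and equations.** Let $K$ also denote the canonical line bundle. For a complex line bundle $E$ with $c_1(E)=e\in H^2(X;\mathbb Z)$ let $\mathfrak s_E$ be the spin$^c$ structure with $S^+=E\oplus EK^{-1}$ and determinant line $\mathcal D=E^2K^{-1}$, so $c_1(\mathcal D)=2e+c$. Spinors are $\psi=(\alpha,\beta)\in\Gamma(S^+)$. Clifford multiplication $\varrho(b)$ by $b\in iT^*X$ exchanges $S^\pm$ and satisfies $|\varrho(b)\psi|=|b||\psi|$. For a unitary connection $B$ on $\mathcal D$ let $D_B:\Gamma(S^+)\to\Gamma(S^-)$ be the Dirac operator; $D_{B+2b}=D_B+\varrho(b)$ for $b\in i\Omega^1$. The equations with perturbation $\eta\in\Omega^+$ are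
$$D_B\psi=0,\qquad F_B^+=q(\psi)+i\eta , \tag{4}$$
where $q(\psi)$ is the imaginary self-dual form given by the trace-free part of $\psi\otimes\psi^*$. It is quadratic in $\psi$ and unchanged by multiplying $\psi$ by a $U(1)$-valued function. Rescaling $\psi$ by a positive constant multiplies $q$ by a positive constant and changes nothing else, so we normalize the $\omega$-component of $q(\psi)$ to be $\frac i4(|\alpha|^2-|\beta|^2)\omega$.

The gauge group $\mathcal G=\mathrm{Map}(X,U(1))$ acts by $u\cdot(B,\psi)=(B-2u^{-1}du,u\psi)$. We use Sobolev classes $B,\psi\in L^2_5$, $u\in L^2_6$, $\eta\in L^2_4$, and write $\mathcal M(E,\eta)$ for solutions modulo gauge. For smooth $\eta$ every solution is gauge equivalent to a smooth one. A configuration is *irreducible* if $\psi\ne0$, and then $\mathcal G$ acts freely on its orbit. If $\psi=0$ it is *reducible*, with stabilizer the constants $S^1$.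

The standard analytic facts we use are:

- Compactness: if $\eta_n\to\eta$ in $L^2_4$, solutions for $\eta_n$ converge in $L^2_5$ after gauge transformations and passing to a subsequence, to a solution for $\eta$. In particular $\mathcal M(E,\eta)$ is compact.
- Slices: the irreducible configurations modulo $\mathcal G$ form a Hilbert manifold. Near a reducible $(B,0)$ the quotient is modeled on $\{(b,\psi):d^*b=0\}$ near $0$, divided by $S^1$ acting on $\psi$ by scalars.
- Unique continuation: a solution of $D_B\psi=0$ or $D_B^*\nu=0$ that vanishes on a nonempty open set vanishes identically.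
- The Sard–Smale theorem: regular values of a sufficiently differentiable Fredholm map between separable Banach manifolds are generic.

**Reducibles and the wall.** Chern–Weil theory gives $\int\omega\wedge F_B=-2\pi i\,\omega\cdot c_1(\mathcal D)$. Given the description of $\operatorname{im}d^+$, the equation $F_B^+=i\eta$ has a solution if and only if
$$w(\eta):=\int_X\omega\wedge\eta+2\pi\,\omega\cdot c_1(\mathcal D)=0 . \tag{5}$$
The set $\{w=0\}$ is the wall. It separates the perturbations into the chambers $w>0$ and $w<0$, and for $w(\eta)\ne0$ all solutions are irreducible.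

**Dimensions.** Let $\chi(X)$ and $\sigma(X)$ be the Euler characteristic and the signature. Recall $c^2=2\chi(X)+3\sigma(X)$. The expected dimension of $\mathcal M(E,\eta)$ is
$$d=\tfrac14\big(c_1(\mathcal D)^2-2\chi(X)-3\sigma(X)\big)=\tfrac14\big((2e+c)^2-c^2\big)=I(e),$$
an even number. Since $c$ is characteristic, $c^2\equiv\sigma(X)$ mod $8$, so $2\chi(X)+2\sigma(X)\equiv0$ mod $8$. As $\chi(X)+\sigma(X)=2-2b_1+2b_2^+=4-2b_1$, it follows that $b_1$ is even. The index theorem gives
$$\operatorname{ind}_{\mathbb C}D_B=\tfrac18\big(c_1(\mathcal D)^2-\sigma(X)\big)=\tfrac12d+\tfrac14\big(\chi(X)+\sigma(X)\big)=\tfrac12(d-b_1)+1 . \tag{6}$$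
(Check: the linearization of (4) with a slice condition has index $2\operatorname{ind}_{\mathbb C}D_B+b_1-1-b_2^+=d$.) In the elliptic example, (6) is $p(q+1)$, the number of sections.

**Holonomy.** Let $\kappa_1,\dots,\kappa_{b_1}$ be loops forming a basis of $H_1(X;\mathbb Z)/\mathrm{Tors}$. Fix a reference connection $B_*$ on $\mathcal D$ and write $B=B_*+2b$. Under $u$, $b$ becomes $b-u^{-1}du$, and $\int_{\kappa_i}u^{-1}du\in2\pi i\mathbb Z$. So
$$\mathrm{hol}(B)=\Big(\exp\int_{\kappa_i}b\Big)_i\in U(1)^{b_1}$$
is gauge invariant. If $w(\eta)=0$, two reducible solutions differ by $2b$ with $d^+b=0$. On a closed manifold $\int db\wedge db=0$, so $|d^+b|$ and $|d^-b|$ have equal $L^2$ norm and $db=0$. Thus the reducibles modulo gauge form a torsor over $H^1(X;i\mathbb R)/H^1(X;2\pi i\mathbb Z)$, and $\mathrm{hol}$ maps it diffeomorphically onto $U(1)^{b_1}$. For $X=\Sigma\times S^2$ this torus is two-dimensional, like the family of the bundles $M$.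

**Base point bundles.** Over the irreducible configurations modulo gauge, let $\mathcal L_x$ be the line bundle obtained from the trivial bundle with fiber $E_x$ by dividing by $\mathcal G$, where $u$ acts on $E_x$ by $u(x)$. Since $\alpha(x)$ is changed to $u(x)\alpha(x)$, the assignment $(B,\psi)\mapsto\alpha(x)$ is a section of $\mathcal L_x$. The connection $B$ and a fixed connection on $K^{-1}$ induce a connection on $E$. Its parallel transport along a path from $x$ to $x'$ is gauge equivariant, so $\mathcal L_x\cong\mathcal L_{x'}$. Put $h=c_1(\mathcal L_x)$, independent of $x$.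

**Example.** In the finite-dimensional model where $S^1$ acts by scalars on $\mathbb C^{m+1}\setminus0$ and the fiber is $\mathbb C$ with the scalar action, the quotient space is homotopy equivalent to $\mathbb{CP}^m$, sections of the line bundle include the linear functionals, and $h$ is a generator of $H^2(\mathbb{CP}^m;\mathbb Z)$ up to sign.

## 7. Crossing the wall at a single reducible

Crossing the wall while keeping *all* reducibles raises a problem when $b_1>0$. The reducibles form a torus $U(1)^{b_1}$. Even if all the operators $D_B$ on it are onto, the link of the torus is the projectivization of the kernel bundle, and one must evaluate $h^{m+b_1/2}$ on it. That number depends on the twisting of the kernel bundle. If that bundle were trivial, the link would be $\mathbb{CP}^m\times U(1)^{b_1}$ with $h$ pulled back from $\mathbb{CP}^m$, and the number would be $0$. So this route gives no conclusion. The remedy is to fix the holonomy, which leaves one reducible and the link $\mathbb{CP}^m$. The price is that $I(e)$ must exceed $2m$ by $b_1$, and we shall see that this does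 not affect any limit.

**Lemma 1 (wall crossing).** Let $I(e)=2m+b_1$ with $m\ge0$. Suppose $\mathcal M(E,\eta_+)=\emptyset$ for some $\eta_+$ with $w(\eta_+)>0$. Then for every $\eta_-$ with $w(\eta_-)<0$ and all $x_1,\dots,x_m\in X$ there is a solution $(B,(\alpha,\beta))$ of (4) for $(\mathfrak s_E,\eta_-)$ with $\alpha(x_1)=\dots=\alpha(x_m)=0$.

(This is a form of the $b^+=1$ wall crossing formula with all of $H_1$ inserted; compare Li–Liu, Math. Res. Lett. 2 (1995), and Okonek–Teleman, Internat. J. Math. 7 (1996). We give a direct proof.)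

*Proof.* Suppose there is no such solution. Then there is none for any $\eta$ close to $\eta_-$. Otherwise take solutions with these zeros for $\eta_n\to\eta_-$; by compactness a subsequence converges in $L^2_5\subset C^0$ after gauge transformations, and the limit is a forbidden solution.

**Step 1: smooth moduli spaces away from reducibles.** The purpose is to replace $\eta_-$ by a nearby regular $\eta'$. At a solution with $\psi\neq0$ consider
$$(b,\phi,\dot\eta)\mapsto\big(D_B\phi+\varrho(b)\psi,\ 2d^+b-dq_\psi(\phi)-i\dot\eta\big)\in\Gamma(S^-)\oplus i\Omega^+ .$$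
We claim it is onto. As $\dot\eta$ is free, the second component can be given any value, so it suffices that $(b,\phi)\mapsto D_B\phi+\varrho(b)\psi$ is onto. Its image is closed, since $D_B$ is Fredholm. If $\nu$ annihilates the image, then, taking $b=0$, $D_B^*\nu=0$. Taking $\phi=0$, $\nu$ is pointwise orthogonal to all $\varrho(b)\psi$. Where $\psi\ne0$, the map $b\mapsto\varrho(b)\psi$, $iT^*X\to S^-$, is an injective real-linear map between bundles of real rank $4$, hence an isomorphism. So $\nu=0$ on the nonempty open set $\{\psi\ne0\}$, and by unique continuation $\nu=0$. This proves the claim.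

Hence the universal irreducible moduli space is a Banach manifold, and its projection to $\{\eta\}$ is Fredholm of index $d$. By Sard–Smale there is $\eta'$ close to $\eta_-$, with $w(\eta')<0$, for which $\mathcal M(E,\eta')$ is cut out transversally. Having no reducibles, it is a closed manifold of dimension $d$. The perturbation $\eta_+$ is regular too, since its moduli space is empty.

**Step 2: a connection with surjective Dirac operator.** This prepares the reducible. Consider pairs $(B,\nu)$ with $\nu\in\Gamma(S^-)$, $\|\nu\|_{L^2}=1$, $D_B^*\nu=0$. The linearization $(b,\nu')\mapsto D_B^*\nu'+\varrho(b)\nu$ is onto $\Gamma(S^+)$: an annihilator $\phi$ satisfies $D_B\phi=0$ and vanishes wherever $\nu\neq0$, so $\phi=0$ by unique continuation. The norm condition restricts $\nu'$ to be real-orthogonal to $\nu$. This does not shrink the image, because $\nu'=\nu$ contributes $D_B^*\nu=0$. So the pairs form a Banach manifold. Its projection to the space of connections is Fredholm of real index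
$$-2\operatorname{ind}_{\mathbb C}D_B-1=-2(m+1)-1<0,$$
where we used (6) with $d-b_1=2m$. At a regular value the derivative of the projection is onto at every preimage, which is impossible with negative index unless there is no preimage. So for generic $B$ the operator $D_B^*$ is injective and $D_B$ is onto. Fix such a $B_1$ and put $\eta_0=-iF_{B_1}^+$. Then $(B_1,0)$ solves (4) for $\eta_0$, so $w(\eta_0)=0$.

**Step 3: the path across the wall.** The purpose is a path from $\eta'$ to $\eta_+$ which crosses the wall once, at a good place. Every $\eta$ is $\eta_0+\xi+y\,\omega$ with $\int\omega\wedge\xi=0$, and $w(\eta)=y\int\omega\wedge\omega$. Write $\eta'=\eta_0+\xi_-+y_-\omega$ and $\eta_+=\eta_0+\xi_++y_+\omega$, with $y_-<0<y_+$. Take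
$$\eta_\tau=\eta_0+\tfrac{\tau(\tau-1)}2\xi_-+\tfrac{\tau(\tau+1)}2\xi_++y(\tau)\,\omega,\qquad\tau\in[-1,1],$$
with $y$ smooth, $y'>0$, $y(\pm1)=y_\pm$, $y(0)=0$. Then $\eta_{-1}=\eta'$, $\eta_1=\eta_+$, the path is at $\eta_0$ for $\tau=0$, and $\frac d{d\tau}w(\eta_\tau)>0$.

Now let the path vary among $C^l$ paths with the same endpoints, $l$ large. At an interior $\tau$ the variation of the path at $\tau$ is arbitrary, so by Step 1 the universal equations on $\{\psi\ne0\}$ are transverse there. At $\tau=\pm1$ they are transverse because the endpoints are regular. By Sard–Smale, after a $C^l$-small perturbation of the path, the space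
$$\mathcal M^{irr}=\{(\tau,[B,\psi]):\ (B,\psi)\text{ solves (4) for }\eta_\tau,\ \psi\ne0\}$$
is a manifold of dimension $d+1$ with boundary $\mathcal M(E,\eta')\sqcup\mathcal M(E,\eta_+)=\mathcal M(E,\eta')$. The derivative of $w(\eta_\tau)$ is still positive. Reparametrize so that the zero of $w$ is again at $\tau=0$, and rename the slightly changed form at $\tau=0$ as $\eta_0$. The old and new $\eta_0$ both lie on the wall, so their difference is small and orthogonal to $\omega$, hence of the form $2d^+b$ up to the factor $i$, with $b$ small. So $F_B^+=i\eta_0$ has a solution close to $B_1$. Surjectivity of $D_B$ is an open condition. Therefore there is a nonempty open $U\subset U(1)^{b_1}$ such that for $\theta\in U$ the reducible $B_\theta$ with $F_{B_\theta}^+=i\eta_0$ and $\mathrm{hol}(B_\theta)=\theta$, unique up to gauge, has $D_{B_\theta}$ onto. Then $\ker D_{B_\theta}\cong\mathbb C^{m+1}$ by (6). By Sard's theorem choose $\theta\in U$ to be a regular value of $\mathrm{hol}$ on $\mathcal M^{irr}$ and on $\mathcal M(E,\eta')$.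

**Step 4: the cobordism.** We show that cutting by $\mathrm{hol}=\theta$ gives a cobordism from $\mathbb{CP}^m$. Let
$$\mathcal N=\{(\tau,[B,\psi]):\ (B,\psi)\text{ solves (4) for }\eta_\tau,\ \mathrm{hol}(B)=\theta\},$$
reducibles included. It is compact. Reducibles occur only where $w(\eta_\tau)=0$, that is at $\tau=0$, so $(0,[B_\theta,0])$ is the only one. Away from it, $\mathcal N$ is a manifold of dimension $d+1-b_1=2m+1$ with boundary $Z:=\mathrm{hol}^{-1}(\theta)\subset\mathcal M(E,\eta')$, a closed manifold of dimension $2m$.

Near the reducible use the slice $B=B_\theta+2b$, $d^*b=0$. For small $b$, $\mathrm{hol}(B)=\theta$ means $\int_{\kappa_i}b=0$ for all $i$. So $\mathcal N$ is the zero set, divided by $S^1$, of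
$$(\tau,b,\psi)\mapsto\Big(D_{B_\theta}\psi+\varrho(b)\psi,\ \ 2d^+b-q(\psi)-i(\eta_\tau-\eta_0),\ \ \big(\textstyle\int_{\kappa_i}b\big)_i\Big).$$
Its linearization at $0$ is $\big(D_{B_\theta}\psi,\ 2d^+b-i\tau\dot\eta_0,\ (\int_{\kappa_i}b)_i\big)$, where $\dot\eta_0=\frac{d}{d\tau}\eta_\tau|_{\tau=0}$.

- The first component is onto, with kernel $\ker D_{B_\theta}$.
- The map $(\tau,b)\mapsto2d^+b-i\tau\dot\eta_0$ is onto, because $\operatorname{im}d^+$ is the orthogonal complement of $\omega$ and $\int\omega\wedge\dot\eta_0\neq0$. If $2d^+b=i\tau\dot\eta_0$, pairing with $\omega$ gives $\tau=0$; then $d^+b=0$, so $db=0$. With $d^*b=0$, the kernel is $\{\tau=0,\ b\text{ harmonic}\}$.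
- The periods map harmonic forms in $i\Omega^1$ isomorphically to $i\mathbb R^{b_1}$.

So the linearization is onto with kernel $\ker D_{B_\theta}\cong\mathbb C^{m+1}$. By the $S^1$-equivariant implicit function theorem the zero set near $0$ is equivariantly a ball in $\mathbb C^{m+1}$, where the origin is the reducible and the rest has $\psi\ne0$. Thus $\mathcal N$ near the reducible is $(\text{ball in }\mathbb C^{m+1})/S^1$. Removing a small open neighborhood of the reducible leaves a compact $(2m+1)$-manifold $W$ of irreducibles with
$$\partial W=Z\sqcup\mathbb{CP}^m,\qquad \mathbb{CP}^m=S^{2m+1}/S^1 .$$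
On this $\mathbb{CP}^m$ the bundle $\mathcal L_x$ is $S^{2m+1}\times_{S^1}\mathbb C$ with the scalar actions, since a constant $u$ acts on $E_x$ by $u$. So $h$ restricts to a generator of $H^2(\mathbb{CP}^m;\mathbb Z)$. A class that extends over $W$ evaluates to $0$ on $[\partial W]$ modulo 2. Hence in $\mathbb Z/2$
$$0=\langle h^m,[\partial W]\rangle=\langle h^m,[Z]\rangle+1 .$$

**Step 5: the contradiction.** By the assumption and the choice of $\eta'$ close to $\eta_-$, no solution for $\eta'$ has $\alpha(x_1)=\dots=\alpha(x_m)=0$. So $(\alpha(x_1),\dots,\alpha(x_m))$ is a nowhere vanishing section of $\bigoplus_j\mathcal L_{x_j}$ over $Z$. (For $m=0$ this means $Z=\emptyset$.) The mod 2 Euler class of that bundle is $h^m$, so $\langle h^m,[Z]\rangle=0$, contradicting Step 4. $\square$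

## 8. From zeros of $\alpha$ to $J$-holomorphic curves

Let $B_0$ be the canonical connection on $K^{-1}$, and for $r>0$ define $\eta_r$, independent of $E$, by $i\eta_r=F_{B_0}^+-\frac{ir}4\omega$. Then $\eta_r=-iF_{B_0}^+-\frac r4\omega$ and $\int\omega\wedge(-iF_{B_0})=-2\pi\,\omega\cdot c$, so for $\mathfrak s_E$
$$w(\eta_r)=-2\pi\,\omega\cdot c-\tfrac r4\,\omega\cdot\omega+2\pi\,\omega\cdot(2e+c)=4\pi\,\omega\cdot e-\tfrac r4\,\omega\cdot\omega , \tag{7}$$
which is negative for large $r$.

**Theorem T** (Taubes, *SW ⇒ Gr: from the Seiberg–Witten equations to pseudo-holomorphic curves*, J. Amer. Math. Soc. 9 (1996); reprinted in *Seiberg–Witten and Gromov Invariants for Symplectic 4-Manifolds*, International Press 2000). Let $J$ be any $\omega$-compatible almost complex structure, $r_n\to\infty$, and let $(B_n,(\alpha_n,\beta_n))$ be solutions for $(\mathfrak s_E,\eta_{r_n})$. After passing to a subsequence there are finitely many distinct irreducible closed $J$-holomorphic curves $C_i$ and integers $m_i\ge1$ with $\sum m_i[C_i]=PD(e)$, such that $\frac i{2\pi}F_{a_n}\to\sum m_iC_i$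 as currents, where $a_n$ is the connection on $E$ induced by $B_n$ and $B_0$. Moreover every limit point of points $y_n\in\alpha_n^{-1}(0)$ lies in $\bigcup C_i$.

The last assertion is part of Taubes' result. It also follows from the convergence of currents and two of his estimates, as follows. Write $\alpha_n=\sqrt{r_n}\,\alpha_n'$, $\beta_n=\sqrt{r_n}\,\beta_n'$. There is a constant $z$ such that

(i) $|\alpha_n'|^2\le1+z/r_n$;

(ii) if $\alpha_n'(y)=0$ and $r_n^{-1/2}\le s\le z^{-1}$, then $r_n\int_{B(y,s)}\big|1-|\alpha_n'|^2\big|\ge s^2/z$.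

Since $F_{B_n}=2F_{a_n}+F_{B_0}$, equation (4) reads $2F_{a_n}^+=q(\psi_n)-\frac{ir_n}4\omega$. Taking $\omega$-components,
$$\omega\wedge\tfrac i{2\pi}F_{a_n}=\tfrac{r_n}{16\pi}\big(1-|\alpha_n'|^2+|\beta_n'|^2\big)\,\omega\wedge\omega .$$
By (i), $1-|\alpha_n'|^2\ge\big|1-|\alpha_n'|^2\big|-\frac{2z}{r_n}$: this is clear where $|\alpha_n'|\le1$, and elsewhere $\big|1-|\alpha'_n|^2\big|\le z/r_n$. Let $y_n\to x$ along a subsequence. For small $s$ take a smooth $f$ with $0\le f\le1$, equal to $1$ on $B(x,2s)$ and supported in $B(x,3s)$. For large $n$, $B(y_n,s)\subset B(x,2s)$ and $r_n^{-1/2}\le s$, so using $\omega\wedge\omega=2\,d\mathrm{vol}_g$ and (ii),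
$$\int f\,\omega\wedge\tfrac i{2\pi}F_{a_n}\ \ge\ \frac{r_n}{8\pi}\int f\,\big|1-|\alpha_n'|^2\big|-\frac z{4\pi}\int f\ \ge\ \frac{s^2}{8\pi z}-\frac z{4\pi}\mathrm{Vol}(B(x,3s)) .$$
The volume is $O(s^4)$, so for small $s$ the right side is a positive constant independent of $n$. In the limit $\sum m_i\int_{C_i}f\omega>0$, so $\bigcup C_i$ meets $B(x,3s)$ for all small $s$. As $\bigcup C_i$ is closed, $x\in\bigcup C_i$.

**Proof of Proposition 2.** Choose $e\in H^2(X;\mathbb Z)$ lifting $A$ and $E$ with $c_1(E)=e$. Both $I(A)$ and $b_1$ are even, so $2m=I(A)-b_1\ge2k$ defines an integer $m\ge k$. Add arbitrary further distinct points $x_{k+1},\dots,x_m$.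

**Step 1: the chamber $w>0$ is empty.** This supplies the $\eta_+$ of Lemma 1. Charge conjugation replaces $\mathcal D$ by $\mathcal D^{-1}$, which is the determinant line of $\mathfrak s_{KE^{-1}}$. It identifies $\mathcal M(E,\eta)$ with $\mathcal M(KE^{-1},-\eta)$ and changes the sign of $w$. Suppose $\mathcal M(KE^{-1},\eta_{r_n})\ne\emptyset$ for some $r_n\to\infty$. Theorem T represents $K-e$ by some $\sum m_iC_i$, so $\omega\cdot(K-e)\ge0$, contrary to $\omega\cdot A>\omega\cdot K$. So for all large $r$,
$$\mathcal M(E,-\eta_r)\cong\mathcal M(KE^{-1},\eta_r)=\emptyset .$$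
By (7) applied to $KE^{-1}$, for large $r$ the value of $w$ at $\eta_r$ for $KE^{-1}$ is negative, hence $w(-\eta_r)>0$ for $E$. Fix such an $r$ and put $\eta_+=-\eta_r$.

**Step 2: solutions with zeros in the chamber $w<0$.** By (7), $w(\eta_r)<0$ for $E$ and all large $r$. Lemma 1 with this $\eta_+$ and $\eta_-=\eta_r$ gives, for every large $r$, a solution for $(\mathfrak s_E,\eta_r)$ with $\alpha(x_1)=\dots=\alpha(x_m)=0$. Since $\eta_r$ is smooth, we may take it smooth after a gauge transformation, which does not move the zeros.

**Step 3: the limit.** Let $r\to\infty$ along a sequence. Theorem T, with the constant sequences $y_n=x_j$, gives irreducible curves $C_i$ and $m_i\ge1$ with $\sum m_i[C_i]=A$ and $x_1,\dots,x_m\in\bigcup C_i$. Let $C$ be the disjoint union of the normalizations of the $C_i$. It passes through $x_1,\dots,x_k$, is non-constant on each component, and is nonempty since $\omega\cdot A>0$. Finally $\int_C\omega=\sum\omega\cdot C_i\le\sum m_i\,\omega\cdot C_i=\omega\cdot A$. As $J$ and the points were arbitrary, $c_k^{\rm Alt}\le\omega\cdot A$. $\square$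

## 9. Lattice points in a tube, and the proof of Theorem 1

It remains to find $A\in L$ with $I(A)\ge2k+b_1$ and $\omega\cdot A$ as small as possible. By (1) and (2) we need $\omega\cdot v_A$ just above $\sqrt{4k\,\mathrm{vol}}$ and $\|Pv_A\|$ bounded independently of $k$. Two natural choices each give only half.

Taking for $v_A$ a nearest point of $L+\frac c2$ to a point of the ray $\mathbb R_{>0}\,\omega$ keeps $\|Pv_A\|$ bounded, but controls $\omega\cdot v_A$ only up to a constant; this shows that the error is bounded above, no more. In the irrational case one can instead use that $\omega\cdot L$ is dense, which makes $\omega\cdot v_A$ as precise as we like. But then nothing controls $\|Pv_A\|$: on $S^2\times S^2$, $pa+qb$ can be close to a given number with $p$ huge and $q$ hugely negative, and then $pq<0$. Compactness of the torus $V/L$ gives both at once.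

**Lemma 2.** (i) If $(X,\omega)$ is rational, then $[\omega]=tp$ with $p\in L$ primitive and $t=\rho([\omega])>0$. We have $\omega\cdot L=t\mathbb Z$, and there is $R$ such that for each $n\in\mathbb Z$ there is $A\in L$ with $\omega\cdot A=tn$ and $\|Pv_A\|\le R$.

(ii) If $(X,\omega)$ is not rational, then for each $\varepsilon>0$ there is $R$ such that for each $s\in\mathbb R$ there is $A\in L$ with $s<\omega\cdot v_A<s+\varepsilon$ and $\|Pv_A\|\le R$.

*Proof.* (i) The first statement is the definition of $\rho$. The homomorphism $A\mapsto p\cdot A$ has image $j\mathbb Z$ with $j\ge1$. By unimodularity $p/j\in L$, and $p$ is primitive, so $j=1$. Hence there is $\ell\in L$ with $p\cdot\ell=1$, $\omega\cdot L=t\mathbb Z$, and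
$$\{A\in L:\ p\cdot A=n\}=n\ell+(L\cap p^\perp).$$
As $p$ is integral, $L\cap p^\perp$ has rank $b_2-1$, so it is a full-rank lattice in $\omega^\perp=p^\perp$. Let $R$ be its covering radius for $\|\cdot\|$, that is, the least number such that every translate of it meets the closed $R$-ball. For $A=n\ell+x$ with $x\in L\cap p^\perp$, $Pv_A=P(n\ell+\frac c2)+x$. So some choice of $x$ gives $\|Pv_A\|\le R$.

(ii) **Step 1: density.** The subgroup $\omega\cdot L\subset\mathbb R$ is nonzero, since the pairing is nondegenerate. If it were not dense, it would be $t\mathbb Z$ with $t>0$. Then $\omega/t$ pairs integrally with $L$, so $\omega/t\in L$ by unimodularity, and $(X,\omega)$ would be rational. So $\omega\cdot L$ is dense.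

**Step 2: a uniform $R$.** Let $U_R=\{v\in V:0<\omega\cdot v<\varepsilon,\ \|Pv\|<R\}$ and
$$W_R=\{x\in V:(x+U_R)\cap L\ne\emptyset\}=L-U_R .$$
The $W_R$ are open, $L$-invariant and increasing in $R$. Their union is $\{x:\exists\,\ell\in L,\ 0<\omega\cdot(\ell-x)<\varepsilon\}$, which is $V$ by Step 1. They descend to an increasing open cover of the compact space $V/L$, so $W_R=V$ for some $R$.

**Step 3: the right translate.** Given $s$, let $x\in V$ be the vector with $\omega\cdot x=s-\gamma$ and $Px=-P(\frac c2)$. There is $A\in L\cap(x+U_R)$. Then $0<\omega\cdot A-s+\gamma<\varepsilon$, that is, $s<\omega\cdot v_A<s+\varepsilon$. Also $P(A-x)=PA+P(\frac c2)=Pv_A$, so $\|Pv_A\|<R$. $\square$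

**Proof of Theorem 1, $(X,\omega)$ not rational.** Here $\rho([\omega])=0$. Let $\varepsilon>0$, let $R$ be as in Lemma 2(ii), and choose $A$ for $s=\sqrt{4k\,\mathrm{vol}}+\varepsilon$. Since $\omega\cdot v_A>s>0$, (1) and (2) give
$$I(A)\ge\frac{s^2}{2\,\mathrm{vol}}-R^2-\frac{c^2}4\ \ge\ 2k+\varepsilon\,\frac{\sqrt{4k\,\mathrm{vol}}}{\mathrm{vol}}-R^2-\frac{c^2}4\ \ge\ 2k+b_1$$
for $k$ large. The gain of order $\sqrt k$ absorbs the constants, including $b_1$. Also $\omega\cdot A=\omega\cdot v_A-\gamma\to\infty$, so $\omega\cdot A>\max(0,\omega\cdot K)$ for large $k$. By Proposition 2,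
$$c_k^{\rm Alt}\le\omega\cdot A\le\sqrt{4k\,\mathrm{vol}}+2\varepsilon-\gamma .$$
So $\limsup e_k^{\rm Alt}\le-\gamma+2\varepsilon$ for every $\varepsilon>0$. With Corollary 1, $e_k^{\rm Alt}\to-\gamma$.

**Proof of Theorem 1, $(X,\omega)$ rational.** Let $t=\rho([\omega])>0$ and $R$ be as in Lemma 2(i).

**Step 1: a two-sided bound.** For large $k$ put
$$u_k=-\gamma+\sqrt{2\,\mathrm{vol}\,(2k+b_1+c^2/4+R^2)}=s_k+O(k^{-1/2}).$$
If $k$ is large and $n$ is an integer with $tn\ge u_k$, the class $A$ of Lemma 2(i) has
$$I(A)\ge\frac{(tn+\gamma)^2}{2\,\mathrm{vol}}-R^2-\frac{c^2}4\ge2k+b_1,$$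
and $\omega\cdot A=tn\ge u_k$ exceeds $\max(0,\omega\cdot K)$. So $c_k^{\rm Alt}\le tn$ by Proposition 2. Conversely, the numbers $\omega\cdot A$ in Proposition 1 lie in $t\mathbb Z$ and are at least $\ell_k$ by Corollary 1. Thus for all large $k$
$$t\lceil\ell_k/t\rceil\ \le\ c_k^{\rm Alt}\ \le\ t\lceil u_k/t\rceil,\qquad \ell_k,u_k=s_k+O(k^{-1/2}). \tag{8}$$
The sequences $\ell_k,u_k$ increase to $\infty$, and the consecutive differences of $\ell_k$, $u_k$, $s_k$ are $O(k^{-1/2})$.

**Step 2: the four inequalities.** Recall $e_k^{\rm Alt}=-\gamma+(c_k^{\rm Alt}-s_k)$.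

- $\liminf\ge-\gamma$: this is Corollary 1.
- $\limsup\le-\gamma+t$: by (8), $c_k^{\rm Alt}<u_k+t=s_k+t+O(k^{-1/2})$.
- $\liminf\le-\gamma$: for large $n$ let $k$ be the largest integer with $u_k\le tn$; $k\to\infty$ as $n\to\infty$. By (8), $c_k^{\rm Alt}\le tn<u_{k+1}=s_k+o(1)$, so $e_k^{\rm Alt}\le-\gamma+o(1)$.
- $\limsup\ge-\gamma+t$: for large $n$ let $k$ be the smallest integer (in the range where $\ell_k$ is defined) with $\ell_k>tn$. By (8), $c_k^{\rm Alt}\ge t(n+1)$. From $\ell_{k-1}\le tn$ we get $s_k\le tn+o(1)$. So $e_k^{\rm Alt}\ge-\gamma+t-o(1)$.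

This proves both formulas. Both limits are finite, so $e_k^{\rm Alt}$ converges if and only if $\rho([\omega])=0$, that is, if and only if $(X,\omega)$ is not rational. $\blacksquare$

## 10. Exact formula, equidistribution and averages

**Proof of Theorem 2(a).** **Step 1: the minima exist.** For large $k$ both sets are nonempty, by the classes constructed in Section 9. For $M>0$, the set of $A\in L$ with $I(A)\ge2k$ and $0<\omega\cdot A\le M$ is finite: $\omega\cdot v_A=\omega\cdot A+\gamma$ is bounded, and by (1) and (2)
$$\|Pv_A\|^2=\frac{(\omega\cdot v_A)^2}{2\,\mathrm{vol}}-v_A^2\le\frac{(\omega\cdot v_A)^2}{2\,\mathrm{vol}}-2k-\frac{c^2}4$$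
is bounded too, so $A$ ranges over lattice points in a bounded set.

**Step 2: the bounds.** The lower bound is Proposition 1. For the upper bound let $k$ be so large that $\ell_k>\max(0,\omega\cdot K)$. If $I(A)\ge2k+b_1$ and $\omega\cdot A>0$, then $\omega\cdot A\ge\ell_k>\max(0,\omega\cdot K)$ by Corollary 1, so Proposition 2 gives $c_k^{\rm Alt}\le\omega\cdot A$. If $b_1=0$ the two bounds coincide.

**Proof of Theorem 2(b).** **Step 1: the two-sided bound and boundedness.** By (8), $\ell_k\le c_k^{\rm Alt}<u_k+t$ for large $k$, which is the stated two-sided bound. All $c_k^{\rm Alt}$ are finite, since they are nondecreasing in $k$ and finite for large $k$. So $e_k^{\rm Alt}$ is bounded.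

**Step 2: a formula for most $k$.** By (8) there is a constant $D$ with $|\ell_k-s_k|,|u_k-s_k|\le tDk^{-1/2}$ for large $k$. If the distance from $s_k/t$ to $\mathbb Z$ exceeds $Dk^{-1/2}$, then $\lceil\ell_k/t\rceil=\lceil u_k/t\rceil=\lceil s_k/t\rceil$, so
$$c_k^{\rm Alt}=t\lceil s_k/t\rceil,\qquad e_k^{\rm Alt}+\gamma=t\{-s_k/t\},$$
where $\{\cdot\}$ is the fractional part. Call the other $k$ exceptional.

**Step 3: equidistribution of $-s_k/t$.** Fejér's theorem (Kuipers–Niederreiter, *Uniform Distribution of Sequences*, Ch. 1, §2) says that if $f'(x)\to0$ monotonically and $x|f'(x)|\to\infty$ as $x\to\infty$, then $f(k)$ is equidistributed mod 1. For $f(x)=-\frac1t\sqrt{4\,\mathrm{vol}\,x}+\frac\gamma t$ we have $f'(x)=-\frac{\sqrt{\mathrm{vol}}}{t\sqrt x}$, and both conditions hold. So $-s_k/t$ is equidistributed mod 1.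

**Step 4: discarding the exceptional $k$.** For each small $\delta>0$, the set of $k$ with $s_k/t$ within $\delta$ of $\mathbb Z$ has density $2\delta$, and it contains all large exceptional $k$. So the exceptional $k$ have density zero. Let $f$ be continuous on $\mathbb R$. Since $e_k^{\rm Alt}$ is bounded, so are the values $f(e_k^{\rm Alt}+\gamma)$, and the exceptional terms do not affect averages. The function $y\mapsto f(t\{y\})$ is $1$-periodic and Riemann integrable over a period, so
$$\frac1N\sum_{k\le N}f(e_k^{\rm Alt}+\gamma)\ \longrightarrow\ \int_0^1f(ty)\,dy=\frac1t\int_0^tf .$$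
Replacing $f$ by a translate, this is the claimed equidistribution.

**Step 5: accumulation points.** Equidistribution forces $e_k^{\rm Alt}$ to enter every open subinterval of $[-\gamma,-\gamma+t]$ infinitely often, so every point of the interval is an accumulation point. By Theorem 1 there are none outside.

**Proof of Theorem 2(c).** If $(X,\omega)$ is not rational, $e_k^{\rm Alt}\to-\gamma$, hence so do the averages, and $\rho([\omega])=0$. If it is rational, take $f(x)=x$ in Step 4: the averages of $e_k^{\rm Alt}+\gamma$ tend to $\frac1t\int_0^tx\,dx=\frac t2$. $\blacksquare$
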